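\title{Integer Heffter array sets with three columns}

\begin{abstract}
An integer Heffter array set $\mathrm{IHS}(m,n;c)$ is a collection of $c$ completely filled $m\times n$ arrays whose entries have absolute values $1,2,\dots,mnc$, each occurring once, and in which every row and every column of every array sums to $0$. We prove that for all $m\ge 4$ and $c\ge 1$ an $\mathrm{IHS}(m,3;c)$ exists if and only if $mc\equiv 0,1\pmod 4$. In particular it exists whenever $m$ is odd, $\gcd(m,3)=1$, $m\ge3$ and $mc\equiv0,1\pmod 4$, which solves a problem of Morini and Pellegrini. The rows are taken from two arithmetic families of triples $p+q=r$ and are grouped into small blocks whose column sums are multiples of $(2,-1,-1)$, up to order and sign; such blocks cancel one another.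
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem and the results}

Write the numbers $1,2,\dots,N$ into the cells of several rectangular arrays of the same shape, attach a sign to each number, and ask that all rows and all columns be balanced.

\begin{definition}\label{def:ihs}
Let $m,n,c\ge1$. An \emph{integer Heffter array set} $\mathrm{IHS}(m,n;c)$ is a collection of $c$ arrays of size $m\times n$, with an integer in every cell, such that
\begin{itemize}
\item[(a)] the absolute values of the $mnc$ entries are $1,2,\dots,mnc$, each occurring once;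
\item[(b)] in every array, each row and each column has sum $0$ in $\mathbb Z$.
\end{itemize}
\end{definition}

Condition (a) says that the set $\Omega$ of entries has no repetition and that $\{\Omega,-\Omega\}$ is a partition of $\{\pm1,\dots,\pm mnc\}$. There are two obstructions that one sees at once.

\begin{lemma}\label{lem:nec}
If an $\mathrm{IHS}(m,n;c)$ exists, then $m,n\ge3$ and $mnc\equiv0,3\pmod4$. For $n=3$ the congruence is equivalent to $mc\equiv0,1\pmod4$.
\end{lemma}

\begin{proof}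
One nonzero integer does not have sum $0$, and two integers with sum $0$ have the same absolute value; so every row and column has at least three cells. Put $N=mnc$. The sum of all entries is $0$ and is congruent modulo $2$ to the sum $N(N+1)/2$ of their absolute values. Hence $4\mid N(N+1)$, that is, $N\equiv0,3\pmod4$. Finally $3mc\equiv0$ means $mc\equiv0$, and $3mc\equiv 3$ means $mc\equiv1\pmod 4$.
\end{proof}

For a single array these conditions are sufficient.

\begin{theorem}[Archdeacon, Boothby, Dinitz \cite{ABD}]\label{thm:abd}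
An $\mathrm{IHS}(m,n;1)$ exists if and only if $m,n\ge3$ and $mn\equiv0,3\pmod4$.
\end{theorem}

The relation between one array and several is given by stacking.

\begin{lemma}\label{lem:stack}
If an $\mathrm{IHS}(m,n;kc)$ exists, then an $\mathrm{IHS}(km,n;c)$ exists.
\end{lemma}

\begin{proof}
Divide the $kc$ arrays into $c$ groups of $k$ and place the arrays of each group one above the other. Rows are unchanged, and each column sum is a sum of $k$ zeros.
\end{proof}

Thus an $\mathrm{IHS}(m,n;c)$ is a single array as in Theorem~\ref{thm:abd}, of size $mc\times n$, with an additional property: its columns sum to $0$ not only over all rows, but over each block of $m$ consecutive rows. The parity argument of Lemma~\ref{lem:nec} sees only the product $mnc$ and gives nothing more in this finer situation, so the natural guess is that its conditions remain sufficient. The case $n=3$ is the narrowest possible. There a row is just a signed solution of $p+q=r$, and for small $m$ there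 are very few rows with which to balance the three columns of an array.

Morini and Pellegrini \cite{MP} pose the following problem: \emph{construct an $\mathrm{IHS}(m,3;c)$ for every $c\ge1$ and every odd $m\ge3$ with $\gcd(m,3)=1$ and $mc\equiv0,1\pmod4$.} An odd $m\ge3$ coprime to $3$ is at least $5$, so the problem is solved by our first theorem, in which coprimality to $3$ plays no further role.

\begin{theorem}\label{thm:odd}
Let $m\ge5$ be odd and $c\ge1$ with $mc\equiv0,1\pmod4$. Then an $\mathrm{IHS}(m,3;c)$ exists.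
\end{theorem}

The same tools cover even $m$.

\begin{theorem}\label{thm:all}
Let $m\ge4$ and $c\ge1$. An $\mathrm{IHS}(m,3;c)$ exists if and only if $mc\equiv0,1\pmod4$.
\end{theorem}

The value $m=3$ is not treated in this paper. For $c\ge2$ the arrays are constructed explicitly; Theorem~\ref{thm:abd} is the only external result used, and it is used only for $c=1$.

\subsection{The idea in a small case}\label{sub:small}

Take $m=4$ and $c=2$. The numbers $1,\dots,24$ must be split into eight solutions of $p+q=r$, and these into two balanced groups of four. We use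
\[
\begin{array}{ll}
(2a,\,12-a,\,12+a),\ a=1,3: & (2,11,13),\ (6,9,15);\\[2pt]
(2b-1,\,20-b,\,19+b),\ b=1,\dots,4: & (1,19,20),\ (3,18,21),\ (5,17,22),\ (7,16,23);\\[2pt]
\text{two special triples:} & (10,14,24),\ (4,8,12).
\end{array}
\]
The point of the two families is that the rows $(2a,\,12-a,\,-(12+a))$ and $(2b-1,\,20-b,\,-(19+b))$ change by $(2,-1,-1)$ when the index grows by $1$. A row and the negative of another row of the same family therefore add up to a multiple of $(2,-1,-1)$; the large numbers disappear. Moreover, the formula can be continued to nonpositive indices: $b=0$ gives $(-1,20,-19)$, a signed row of the triple with $b=1$, and $b=-2$ gives $(-5,22,-17)$, a signed row of the triple with $b=3$. So we have the differences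
\[
\begin{aligned}
(6,9,-15)-(2,11,-13)&=2\,(2,-1,-1), & (3,18,-21)-(-1,20,-19)&=2\,(2,-1,-1),\\
(7,16,-23)-(-5,22,-17)&=6\,(2,-1,-1), & (10,14,-24)-(4,8,-12)&=-6\,(-1,-1,2).
\end{aligned}
\]
The two pairs in the first line cancel after all signs in the second one are reversed. The two pairs in the second line cancel after the columns of the first one are shifted cyclically. The result is an $\mathrm{IHS}(4,3;2)$:
\[
\begin{pmatrix}6&9&-15\\-2&-11&13\\-3&-18&21\\-1&20&-19\end{pmatrix}
\qquad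
\begin{pmatrix}10&14&-24\\-4&-8&12\\16&-23&7\\-22&17&5\end{pmatrix}.
\]

The general proof has the same three steps: split $\{1,\dots,3mc\}$ into two long families and a bounded number of special triples; group the triples into small blocks with column sums of the shape $\pm k(2,-1,-1)$; assemble the blocks into arrays. Section~\ref{sec:tools} sets up the calculus of blocks. For $m=4$ and $m=6$ pairs suffice (Section~\ref{sec:even}). For odd $m$ every array needs a block of odd size. If $m\ge7$, three consecutive members of a family will do (Section~\ref{sec:seven}). If $m=5$, there is no room for this, the two families must be mixed, and a condition modulo $3$ appears; this is the longest part of the paper (Section~\ref{sec:five}). Section~\ref{sec:end} collects the cases.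

Throughout, $[p,q]$ denotes the set of integers $v$ with $p\le v\le q$. Its \emph{length} is $q-p+1$, and $[p,p-1]$ is the empty interval, of length $0$.

\section{Triples, blocks and cancellation}\label{sec:tools}

\subsection{Arrays as sets of triples}

A \emph{triple} $(p,q,r)$ consists of positive integers with $p+q=r$. Its \emph{row forms} are the vectors obtained from $\pm(p,q,-r)$ by permuting coordinates; each has coordinate sum $0$. A \emph{decomposition of order $t$} is a set of $t$ triples whose entries partition $[1,3t]$. A set of triples is a \emph{zero-set} if one can choose a row form of each of its triples so that the chosen vectors add up to $(0,0,0)$.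

Three nonzero integers with sum $0$ consist of two of one sign and one of the other, so they are a row form of a triple. Hence
\begin{quote}
an $\mathrm{IHS}(m,3;c)$ is the same as a decomposition of order $mc$ together with a partition of it into $c$ zero-sets of $m$ triples each.
\end{quote}

\subsection{Vectors of type $k$}

All row forms lie in the plane of vectors with coordinate sum $0$. In this plane put
\[
\begin{aligned}
w_1&=(2,-1,-1), & w_2&=(-1,2,-1), & w_3&=(-1,-1,2),\\
u_1&=(0,1,-1), & u_2&=(-1,0,1), & u_3&=(1,-1,0).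
\end{aligned}
\]
They satisfy
\begin{equation}\label{eq:rel}
w_1+w_2+w_3=0,\qquad u_1+u_2+u_3=0,\qquad 3u_3=w_1-w_2 .
\end{equation}
For $k\ge1$, the six vectors $\pm kw_1,\pm kw_2,\pm kw_3$ are said to be \emph{of type $k$}. A set of triples is a \emph{$k$-set} if row forms can be chosen whose sum is of type $k$; a $k$-set with two elements is a \emph{$k$-pair}, and one with three elements is a \emph{$k$-triangle}. Applying one column permutation, or a change of sign, to all chosen row forms of a $k$-set at once gives row forms again, and these operations carry any vector of type $k$ to any other. So \emph{the sum of a $k$-set can be made equal to any prescribed vector of type $k$}. This freedom is what makes blocks cancel.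

By the first relation in \eqref{eq:rel}, the vector $y_1w_1+y_2w_2+y_3w_3$ does not change when the same number is added to $y_1,y_2,y_3$. This gives the test that we use again and again:
\begin{equation}\label{eq:test}
\begin{array}{l}
y_1w_1+y_2w_2+y_3w_3\ \text{is $0$ if $y_1=y_2=y_3$, and is of type $k$ if two of the}\\
\text{$y_i$ are equal and the third differs from them by $k\ge1$.}
\end{array}
\end{equation}

\begin{lemma}\label{lem:cancel}
For pairwise disjoint sets of triples the following hold.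
\begin{itemize}
\item[(a)] The union of a $k$-set and a $k'$-set is a zero-set if $k=k'$, and a $|k-k'|$-set otherwise.
\item[(b)] The union of $n\ge2$ $1$-sets is a zero-set.
\item[(c)] The union of a set whose row forms can have sum $(-3,0,3)$ and of $n\ge2$ $1$-sets is a zero-set.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Give the two sets the sums $kw_1$ and $-k'w_1$.

(b) If $n$ is even, cancel the sets two at a time by (a). If $n$ is odd, then $n\ge3$; give three of the sets the sums $w_1,w_2,w_3$ and cancel the others two at a time.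

(c) We have $(3,0,-3)=w_1-w_3=w_1+w_1+w_2$. Use two of the $1$-sets if $n$ is even and three if $n$ is odd to produce $(3,0,-3)$, and cancel the remaining ones two at a time.
\end{proof}

In (b) and (c) the bound $n\ge2$ cannot be lowered in this argument, since one vector of type $1$ is neither $0$ nor $(3,0,-3)$. This is the source of the difference between $m=5$ and $m\ge7$.

\subsection{The two families}

A triple can be written as $(2\xi,\,C-\xi,\,C+\xi)$, where the \emph{center} $C$ and the number $\xi$ are both integers or both halves of odd integers. Since $Cu_1+\xi w_1=(2\xi,\,C-\xi,\,-(C+\xi))$ and $-Cu_1+\xi w_1=(2\xi,\,-(C+\xi),\,C-\xi)$, and since a cyclic shift of coordinates carries $u_1,w_1$ to $u_2,w_2$ and then to $u_3,w_3$,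
\begin{equation}\label{eq:forms}
\text{the vectors }\ \pm Cu_i\pm\xi w_i\ \ (i=1,2,3;\ \text{independent signs})\ \text{ are row forms of }(2\xi,C-\xi,C+\xi).
\end{equation}
The large part $Cu_i$ is common to all triples with the same center and can be cancelled; the small part $\xi w_i$ is a multiple of $w_i$.

Each decomposition below comes with two integers $A$ and $B$ and consists mostly of the triples
\[
E_a=(2a,\ A-a,\ A+a),\qquad O_b=(2b-1,\ B+1-b,\ B+b)\qquad(a,b\ge1).
\]
The triple $E_a$ has center $A$ and $\xi=a$; the triple $O_b$ has center $B+\frac12$ and $\xi=b-\frac12$. Because the sign of $\xi$ in \eqref{eq:forms} is free, it is convenient to put $E_{-a}=E_a$ and $O_{1-b}=O_b$. With this convention $\pm Au_i\pm aw_i$ is a row form of $E_a$ for every integer $a\ne0$, and $\pm(B+\frac12)u_i\pm(b-\frac12)w_i$ is a row form of $O_b$ for every integer $b$. The numbers covered by initial segments of the families are: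
\begin{equation}\label{eq:cover}
\begin{array}{ll}
E_1,\dots,E_\alpha: & \text{the even numbers in }[1,2\alpha],\ \text{and } [A-\alpha,A+\alpha]\setminus\{A\};\\[2pt]
O_1,\dots,O_\beta: & \text{the odd numbers in }[1,2\beta-1],\ \text{and } [B+1-\beta,B+\beta].
\end{array}
\end{equation}

\begin{lemma}\label{lem:pairs}
Let $a\neq a'$ and $b\ne b'$ be positive indices.
\begin{itemize}
\item[(a)] $\{E_a,E_{a'}\}$ is an $|a-a'|$-pair; $\{O_b,O_{b'}\}$ is a $|b-b'|$-pair and also a $(b+b'-1)$-pair.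
\item[(b)] Three triples of the same family with consecutive indices have row forms with sum $(-3,0,3)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) For two triples with the same center, $(Cu_1+\xi w_1)-(Cu_1\pm\xi'w_1)=(\xi\mp\xi')w_1$. For $O_b,O_{b'}$ we have $\xi-\xi'=b-b'$ and $\xi+\xi'=b+b'-1$.

(b) By \eqref{eq:rel}, the sum of $Cu_1+(\xi-1)w_1$, $Cu_2+\xi w_2$ and $Cu_3+(\xi+1)w_3$ is $w_3-w_1=(-3,0,3)$.
\end{proof}

Three triples as in (b) form a \emph{run}. We identify an interval of indices with the corresponding triples of a family. An interval of length $L$ splits into $\rho$ runs and $1$-pairs of consecutive indices whenever $L-3\rho$ is even and nonnegative; in particular, \emph{an interval of even length splits into $1$-pairs}.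

Pairs of special triples will be recognized directly: if the difference of the vectors $(p,q,-r)$ of two triples $X,Y$, written $X-Y$, is of type $k$, then $\{X,Y\}$ is a $k$-pair.

\section{The first decomposition; arrays with four or six rows}\label{sec:even}

Let $t=2P$. It is natural to take about $P$ triples from each family and to place their large entries side by side. With $A=3P$ and $B=5P-1$, the triples $E_1,\dots,E_{P-1}$ and $O_1,\dots,O_P$ cover, by \eqref{eq:cover}, the intervals $[1,2P-1]$, $[2P+1,4P-1]\setminus\{3P\}$ and $[4P,6P-1]$. The numbers $2P$, $3P$, $6P$ of $[1,6P]$ are left, and they do not form a triple. If $P$ is even, we can remove $E_{P/2}=(P,\frac{5P}2,\frac{7P}2)$ and rearrange the six available numbers into two triples. This proves the following.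

\begin{lemma}[Decomposition $\mathcal D_1$]\label{lem:D1}
Let $P\ge4$ be even, $A=3P$, $B=5P-1$. The triples $E_a$ with $a\in[1,P-1]\setminus\{\frac P2\}$, $O_b$ with $b\in[1,P]$, and
\[
S_1=\left(\tfrac{5P}2,\tfrac{7P}2,6P\right),\qquad S_2=(P,2P,3P)
\]
form a decomposition of order $t=2P$. Moreover $S_1-S_2=-\frac{3P}2w_3$, so $\{S_1,S_2\}$ is a $\frac{3P}2$-pair.
\end{lemma}

The triples of Section~\ref{sub:small} are $\mathcal D_1$ with $P=4$. In general two things have to be repaired: the large type of $\{S_1,S_2\}$, for which the second reading of $O$-pairs in Lemma~\ref{lem:pairs}(a) is made, and the parities of the index intervals that remain.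

\begin{proposition}\label{prop:46}
An $\mathrm{IHS}(4,3;c)$ exists for every $c\ge2$, and an $\mathrm{IHS}(6,3;c)$ exists for every even $c\ge2$.
\end{proposition}

\begin{proof}
Use $\mathcal D_1$ with $P=mc/2$, and put $Q=P/2$.

\emph{Let $m=4$}, so $Q=c\ge2$. The indices $P$ and $Q+1$ are distinct and $P+(Q+1)-1=3Q$, so $\{O_P,O_{Q+1}\}$ is a $3Q$-pair and $\{S_1,S_2,O_P,O_{Q+1}\}$ is a zero-set. Also $\{O_1,O_2\}$ is a $2$-pair, as $1+2-1=2$. We match it with another $2$-pair, chosen so that only intervals of even length remain.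

If $Q$ is even, take $\{E_{Q-1},E_{Q+1}\}$. There remain $E$ on $[1,Q-2]$ and $[Q+2,P-1]$, and $O$ on $[3,Q]$ and $[Q+2,P-1]$; each interval has length $Q-2$.

If $Q$ is odd, then $Q\ge3$; take $\{O_Q,O_{Q+2}\}$. There remain $E$ on $[1,Q-1]$ and $[Q+1,P-1]$, of length $Q-1$, and $O$ on $[3,Q-1]$ and $[Q+3,P-1]$, of length $Q-3$.

In both cases the remaining $4(c-2)$ triples split into $2(c-2)$ $1$-pairs, and two $1$-pairs make an array.

\emph{Let $m=6$}, so $Q=3c/2\ge3$. Now $\{O_P,O_{Q-1}\}$ is a $(3Q-2)$-pair, and by Lemma~\ref{lem:cancel}(a) the set $\{S_1,S_2,O_P,O_{Q-1}\}$ is a $2$-set. Adding a $2$-pair gives a zero-set of six triples.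

If $Q$ is even, add $\{E_{Q-1},E_{Q+1}\}$. There remain $E$ on $[1,Q-2]$ and $[Q+2,P-1]$, and $O$ on $[1,Q-2]$ and $[Q,P-1]$; the lengths are $Q-2$, $Q-2$, $Q-2$, $Q$.

If $Q$ is odd, add $\{O_{Q-2},O_Q\}$. There remain $E$ on $[1,Q-1]$ and $[Q+1,P-1]$, and $O$ on $[1,Q-3]$ and $[Q+1,P-1]$; the lengths are $Q-1$, $Q-1$, $Q-3$, $Q-1$.

The remaining $6(c-1)$ triples split into $3(c-1)$ $1$-pairs, and three $1$-pairs make an array by Lemma~\ref{lem:cancel}(b).
\end{proof}

For $m=4$, $c=1$ the indices $P$ and $Q+1$ would coincide; this is why that case is taken from Theorem~\ref{thm:abd}.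

\section{Odd $m\ge7$}\label{sec:seven}

An array with an odd number of rows cannot consist of pairs alone. The simplest remedy is a \emph{regular group}: one run and $\frac{m-3}2$ $1$-pairs. For $m\ge7$ the number of pairs is at least $2$, so a regular group is a zero-set by Lemma~\ref{lem:cancel}(c). It remains to absorb the special triples into $1$-sets of odd size, and to treat odd $t=mc$, for which a second decomposition is needed.

\begin{lemma}[Decomposition $\mathcal D_2$]\label{lem:D2}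
Let $h\ge3$, $A=6h+1$, $B=10h+1$. The triples $E_a$ with $a\in[1,2h-1]\setminus\{h+1\}$, $O_b$ with $b\in[1,2h-1]$, and
\[
\begin{aligned}
S_1&=(5h,\,7h+2,\,12h+2), & S_2&=(2h+2,\,4h-1,\,6h+1),\\
S_3&=(4h,\,8h+1,\,12h+1), & S_4&=(4h+1,\,8h+2,\,12h+3)
\end{aligned}
\]
form a decomposition of order $t=4h+1$. In it, $\{S_3,S_4\}$ is a $1$-pair, and $\{S_1,E_h,O_1\}$ and $\{S_1,E_h,O_2\}$ are $1$-triangles.
\end{lemma}

\begin{proof}
By \eqref{eq:cover}, $E_1,\dots,E_{2h-1}$ and $O_1,\dots,O_{2h-1}$ cover $[1,4h-2]$, $[4h+2,8h]\setminus\{6h+1\}$ and $[8h+3,12h]$. In $[1,12h+3]$ this leaves $4h-1$, $4h$, $4h+1$, $6h+1$, $8h+1$, $8h+2$, $12h+1$, $12h+2$, $12h+3$, and omitting $E_{h+1}$ releases $2h+2$, $5h$, $7h+2$. These twelve numbers are the entries of $S_1,\dots,S_4$. Next, $S_4-S_3=(1,1,-2)$. Finally, the row forms $(7h+2,\,5h,\,-12h-2)$ of $S_1$ and $(-7h-1,\,5h+1,\,2h)$ of $E_h$ add up to $(1,\,10h+1,\,-10h-2)$; adding $(1,\,-10h-2,\,10h+1)$ from $O_1$ gives $(2,-1,-1)$, and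 adding $(-3,\,-10h,\,10h+3)$ from $O_2$ gives $(-2,1,1)$.
\end{proof}

The triple $S_2$ is of a different kind: its largest entry is the center $A$, which no $E_a$ covers. Such a triple has the row form $(q,p,-A)=Au_1+qu_3$. The part $Au_1$ can be cancelled by triples $E$, and the part $qu_3$ by the difference of the two centers, provided that $q$ is close to $B-A$. This costs four further triples.

\begin{lemma}\label{lem:five}
Let $(p,q,A)$ be a triple with $\delta=B-A-q\in\{-2,1\}$, and let $a,i,j,b$ be integers such that $|a|,|i|,|j|$ are nonzero and distinct. Put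
\[
(y_1,y_2,y_3)=\begin{cases}(a-i,\ j+1,\ b)&\text{if }\delta=-2,\\ (a-i+1,\ j,\ b)&\text{if }\delta=1.\end{cases}
\]
Then $\{(p,q,A),E_a,E_i,E_j,O_b\}$ is a zero-set if $y_1=y_2=y_3$, and a $k$-set if two of the $y$'s are equal and the third differs from them by $k\ge1$.
\end{lemma}

\begin{proof}
Choose the row forms
\[
Au_1+qu_3,\quad -Au_1-aw_1,\quad -Au_1+iw_1,\quad -Au_2-jw_2,\quad -(B+\tfrac12)u_3-(b-\tfrac12)w_3 .
\]
By \eqref{eq:rel}, the terms in $u_1,u_2,u_3$ add up to
\[
-A(u_1+u_2)+(q-B-\tfrac12)u_3=-(\delta+\tfrac12)u_3=-\eta\,(w_1-w_2),\qquad \eta=\tfrac13(\delta+\tfrac12),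
\]
where $\eta=-\frac12$ for $\delta=-2$ and $\eta=\frac12$ for $\delta=1$. The total is $-\big((a-i+\eta)w_1+(j-\eta)w_2+(b-\frac12)w_3\big)$. Adding $\frac12$ to the three coefficients turns them into $y_1,y_2,y_3$, and \eqref{eq:test} applies.
\end{proof}

\begin{proposition}\label{prop:seven}
Let $m\ge7$ be odd and $c\ge2$ with $mc\equiv0,1\pmod4$. Then an $\mathrm{IHS}(m,3;c)$ exists.
\end{proposition}

\begin{proof}
Put $t=mc$. As $m$ is odd, either $c\equiv0\pmod4$, or $c\ge3$ is odd and $t\equiv1\pmod4$.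

\medskip\noindent\emph{Case $c\equiv0\pmod 4$.} Use $\mathcal D_1$ with $P=mc/2\ge14$. We absorb the pair $\{S_1,S_2\}$, with sum $-\frac{3P}2w_3$, into a block of size five by adding three triples $E$ whose centers cancel. The row forms
\[
Au_1-(P-2)w_1,\qquad Au_2-(P-1)w_2,\qquad Au_3+(\tfrac P2+1)w_3
\]
bring the total to $-(P-2)w_1-(P-1)w_2-(P-1)w_3=w_1$. Thus $\{S_1,S_2,E_{P-2},E_{P-1},E_{P/2+1}\}$ is a $1$-set, and with $\frac{m-5}2\ge1$ $1$-pairs it becomes a zero-set of $m$ triples by Lemma~\ref{lem:cancel}(b).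

The remaining $t-5$ triples are $E$ on $[1,\frac P2-1]$ and $[\frac P2+2,P-3]$, and $O$ on $[1,P]$. The two $E$-lengths are $\frac P2-1$ and $\frac P2-4$; they differ by $3$, so exactly one is odd, and both are at least $3$. Place one run in the interval of odd length. Place $c-2$ runs in the $O$-interval; this is possible because $P-3(c-2)$ is even and $3(c-2)\le\frac{7c}2\le P$. Everything else splits into $1$-pairs. We have $c-1$ runs, and the number of $1$-pairs is
\[
\tfrac12\big(mc-5-3(c-1)\big)=\tfrac{m-5}2+(c-1)\tfrac{m-3}2,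
\]
exactly what the special group and $c-1$ regular groups require.

\medskip\noindent\emph{Case $c$ odd.} Use $\mathcal D_2$ with $h=\frac{t-1}4\ge5$. There are two special groups. The first is the $1$-triangle $\{S_1,E_h,O_1\}$ with $\frac{m-3}2$ $1$-pairs. For the second, apply Lemma~\ref{lem:five} to $S_2$ with $q=4h-1$, so $\delta=4h-q=1$. The indices are chosen so that the remaining $E$-intervals have even length:
\[
\begin{array}{lll}
h\text{ even:} & (a,i,j,b)=(2h-1,\,2h-2,\,3,\,2), & (y_1,y_2,y_3)=(2,3,2);\\[2pt]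
h\text{ odd:} & (a,i,j,b)=(h+2,\,h-1,\,3,\,4), & (y_1,y_2,y_3)=(4,3,4).
\end{array}
\]
In both cases we obtain a $1$-set of five triples, to which we add $\frac{m-5}2\ge1$ $1$-pairs. Both special groups are zero-sets by Lemma~\ref{lem:cancel}(b).

Besides the $1$-pair $\{S_3,S_4\}$, the following triples remain (recall that $E_{h+1}$ is absent). For even $h$: $E$ on $[1,2]$, $[4,h-1]$, $[h+2,2h-3]$, of lengths $2$, $h-4$, $h-4$, and $O$ on $[3,2h-1]$, of length $2h-3$. For odd $h$: $E$ on $[1,2]$, $[4,h-2]$, $[h+3,2h-1]$, of lengths $2$, $h-5$, $h-3$, and $O$ on $[2,3]$ and on $[5,2h-1]$, of length $2h-5$. Only the last $O$-interval has odd length. Place $c-2$ runs in it; the number $c-2$ is odd, and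
\[
2h-5=\tfrac{mc-1}2-5\ \ge\ \tfrac{7c-11}2\ \ge\ 3(c-2).
\]
The rest splits into $1$-pairs. Counting $\{S_3,S_4\}$, their number is
\[
\tfrac12\big(mc-8-3(c-2)\big)=\tfrac{m-3}2+\tfrac{m-5}2+(c-2)\tfrac{m-3}2,
\]
as required by the two special groups and $c-2$ regular groups.
\end{proof}

The hypothesis $m\ge7$ was used three times: for $\frac{m-3}2\ge2$ in the regular groups, for $\frac{m-5}2\ge1$ in the groups built on a $1$-set of size five, and to find room for the runs.

\section{Arrays with five rows}\label{sec:five}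

\subsection{Triangles that mix the two families}

For $m=5$ a run would have to be cancelled by a single pair, but $(-3,0,3)$ is not of type $k$ for any $k$. We need triangles instead: a $k$-triangle and a $k$-pair form an array with five rows. Three triples with one center, placed as in Lemma~\ref{lem:pairs}(b), give $\xi_1w_1+\xi_2w_2+\xi_3w_3$ with distinct $|\xi_i|$, and the test \eqref{eq:test} fails. If the third triple has another center $C'$, the terms $Cu_1+Cu_2+C'u_3$ leave $(C'-C)u_3=\frac13(C'-C)(w_1-w_2)$. This shifts the first two coefficients by $\pm\frac13(C'-C)$, and two \emph{different} indices, symmetric about $\frac13|C'-C|$, now produce equal coefficients. For this to respect integrality, $\frac13|B+\frac12-A|$ must be half of an odd integer.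

\begin{lemma}\label{lem:tri}
Suppose that $|B+\frac12-A|=3(g-\frac12)$ for an integer $g\ge1$; that is, $B-A=3g-2$ or $A-B=3g-1$. For integers $x,y,a,b$ put
\[
T(x,y;b)=\{E_{g-1+x},\,E_{g-y},\,O_b\},\qquad U(x,y;a)=\{O_{g+x},\,O_{g-y},\,E_a\},
\]
and assume that the indices are positive and the three triples distinct. If two of the three parameters are equal and the third differs from them by $k\ge1$, then the set is a $k$-triangle.
\end{lemma}

\begin{proof}
Put $\gamma=g-\frac12$. Consider two triples with center $C$ and $\xi$-values $\xi_1,\xi_2$, and one with center $C'=C\pm3\gamma$ and $\xi$-value $\xi_3$. By \eqref{eq:rel},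
\[
\begin{aligned}
C'=C+3\gamma:\quad &(Cu_1-\xi_2w_1)+(Cu_2+\xi_1w_2)+(C'u_3+\xi_3w_3)\\
&\qquad=(\gamma-\xi_2)w_1+(\xi_1-\gamma)w_2+\xi_3w_3,\\
C'=C-3\gamma:\quad &(Cu_1+\xi_1w_1)+(Cu_2-\xi_2w_2)+(C'u_3+\xi_3w_3)\\
&\qquad=(\xi_1-\gamma)w_1+(\gamma-\xi_2)w_2+\xi_3w_3.
\end{aligned}
\]
In both cases the coefficients are $\xi_1-\gamma$, $\gamma-\xi_2$, $\xi_3$ in some order. For $T(x,y;b)$ take $(\xi_1,\xi_2,\xi_3)=(g-1+x,\,g-y,\,b-\frac12)$; the coefficients are $x-\frac12$, $y-\frac12$, $b-\frac12$. For $U(x,y;a)$ take $(g+x-\frac12,\,g-y-\frac12,\,a)$; the coefficients are $x,y,a$. Apply \eqref{eq:test}.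
\end{proof}

In particular $T(s,s;b)$ is a $|b-s|$-triangle for $b\ne s$, and $U(s,s-1;s)$, $U(s-1,s;s)$, $U(s,s;s+1)$, $U(s+1,s;s)$ are $1$-triangles. As $s$ runs through an interval, these triangles use two intervals of indices spreading out from $g$ in one family and an interval of small indices in the other.

\begin{example}\label{ex:c4}
Let $c=4$. Use $\mathcal D_1$ with $P=10$: $A=30$, $B=49=A+3\cdot7-2$, so $g=7$. The triples are $E_a=(2a,30-a,30+a)$ for $a\in[1,9]\setminus\{5\}$, $O_b=(2b-1,50-b,49+b)$ for $b\in[1,10]$, $S_1=(25,35,60)$ and $S_2=(10,20,30)$. We need four triangles. Lemma~\ref{lem:tri} gives the $1$-triangles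
\[
T(1,1;2)=\{E_7,E_6,O_2\},\quad U(0,1;1)=\{O_7,O_6,E_1\},\quad U(1,2;2)=\{O_8,O_5,E_2\},
\]
and $\{S_1,S_2,O_4\}$ is a $2$-triangle, since $(25,35,-60)+(-30,20,10)+(7,-53,46)=(2,2,-4)$. The remaining triples form the $2$-pair $\{O_1,O_3\}$ and the $1$-pairs $\{E_3,E_4\}$, $\{E_8,E_9\}$, $\{O_9,O_{10}\}$. In each array below the first three rows are a triangle, with sums $-2w_3$, $w_3$, $-w_1$, $-w_1$, and the last two rows are a pair with the opposite sum:
\[
\begin{pmatrix}25&35&-60\\-30&20&10\\7&-53&46\\47&-52&5\\-49&50&-1\end{pmatrix}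
\begin{pmatrix}-12&36&-24\\-37&14&23\\48&-51&3\\27&-33&6\\-26&34&-8\end{pmatrix}
\begin{pmatrix}13&43&-56\\-44&-11&55\\29&-31&2\\18&21&-39\\-16&-22&38\end{pmatrix}
\begin{pmatrix}15&42&-57\\-45&-9&54\\28&-32&4\\19&40&-59\\-17&-41&58\end{pmatrix}.
\]
\end{example}

\subsection{Plan of the construction}

The bookkeeping is shortened by a count.

\begin{lemma}\label{lem:count}
Suppose that a decomposition of order $5c$ is partitioned into $z$ zero-sets of size five, $c-z$ triangles and some pairs, each triangle and each pair with a specified type. If for every $k>1$ the number of $k$-triangles equals the number of $k$-pairs, then an $\mathrm{IHS}(5,3;c)$ exists.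
\end{lemma}

\begin{proof}
The pairs contain $5c-5z-3(c-z)=2(c-z)$ triples, so there are as many pairs as triangles. The numbers agree for each $k>1$, hence also for $k=1$. Match each triangle with a pair of the same type and use Lemma~\ref{lem:cancel}(a).
\end{proof}

The hypothesis of Lemma~\ref{lem:tri} requires $B-A\equiv1\pmod3$. In $\mathcal D_1$ and $\mathcal D_2$ we have $B-A=t-1$, so they serve only when $t\equiv2\pmod 3$. For the other residues the centers must be moved, at the price of a few more special triples. With two residues modulo $4$ and three modulo $3$ there are six cases; as $m=5$, the condition $mc\equiv0,1\pmod 4$ reads $c\equiv0,1\pmod4$.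
\[
\begin{array}{c|c|c|c|c|c}
c & \text{decomposition} & \text{parameter} & B-A & g & z\\ \hline
12\ell+4 & \mathcal D_1,\ t=2P & P=30\ell+10 & 60\ell+19 & 20\ell+7 & 0\\
12\ell+1 & \mathcal D_2,\ t=4h+1 & h=15\ell+1 & 60\ell+4 & 20\ell+2 & 1\\
12\ell & \mathcal D_3,\ t=4h+4 & h=15\ell-1 & -(60\ell-1) & 20\ell & 0\\
12\ell+8 & \mathcal D_4,\ t=4h & h=15\ell+10 & 60\ell+37 & 20\ell+13 & 1\\
12\ell+9 & \mathcal D_5,\ t=4h+1 & h=15\ell+11 & 60\ell+43 & 20\ell+15 & 1\\
12\ell+5 & \mathcal D_6,\ t=4h+5 & h=15\ell+5 & -(60\ell+23) & 20\ell+8 & 0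
\end{array}
\]
In each line $t=5c$, and $B-A=3g-2$ or $A-B=3g-1$.

The sizes explain the shape of the solution. Both families have about $30\ell$ indices, $g$ is about $20\ell$, and one family has a gap of absent indices near $15\ell$. Triangles spreading out from $g$ in that family reach the gap after about $5\ell$ steps; in the other family there is room for about $10\ell$ steps. We need about $12\ell$ triangles, and we take about $5\ell$ of the first sort and $7\ell$ of the second. All the remaining choices (where the ranges start and stop, small permutations of the index $b$ in $T(s,s;b)$, an occasional pair of larger type) serve to absorb the special triples and to make every unused interval even.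

\medskip\noindent\emph{How to read the cases.} In each case we list the blocks and then a \emph{ledger} of all $E$-indices and all $O$-indices in increasing order. A subscript $T$ or $U$ marks indices used by the triangles $T$ or $U$; the subscript $\circ$ marks indices used by the other blocks listed; the subscript $\times$ marks indices absent from the decomposition; and $\langle p,q\rangle$ is an unused interval, to be split into $1$-pairs. Each entry of a ledger begins right after the previous one ends, so the ledger shows that every triple is used exactly once. The line $L$ gives the lengths of the intervals $\langle p,q\rangle$, which are even and nonnegative for the $\ell$ in question. Types are $1$ unless stated otherwise.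

\subsection{The case $c=12\ell+4$, $\ell\ge0$}

Use $\mathcal D_1$ with $P=30\ell+10$, $g=20\ell+7$. For any $b$, the row forms $(\frac{5P}2,\frac{7P}2,-6P)$, $(-3P,2P,P)$ and $(2b-1,\,-(5P-1+b),\,5P-b)$ of $S_1,S_2,O_b$ add up to $(2b-1-\frac P2,\ \frac P2+1-b,\ -b)$. For $b=10\ell+4$ this is $(5\ell+2)(1,1,-2)$, so $\{S_1,S_2,O_{10\ell+4}\}$ is a $(5\ell+2)$-triangle.

\medskip\noindent\emph{$\ell$ even.} Take the $(5\ell+2)$-pair $\{O_1,O_{5\ell+3}\}$; $T(s,s;s+1)$ for $s\in[1,5\ell+1]$; and $U(s-1,s;s)$ for $s\in[1,7\ell+2]$. (For $\ell=0$ this is Example~\ref{ex:c4}.)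
\begin{itemize}\raggedright
\item[$E$:] $[1,7\ell+2]_U$, $\langle7\ell+3,15\ell+4\rangle$, $(15\ell+5)_\times$, $[15\ell+6,25\ell+7]_T$, $\langle25\ell+8,30\ell+9\rangle$
\item[$O$:] $1_\circ$, $[2,5\ell+2]_T$, $(5\ell+3)_\circ$, $\langle5\ell+4,10\ell+3\rangle$, $(10\ell+4)_\circ$, $\langle10\ell+5,13\ell+4\rangle$, $[13\ell+5,27\ell+8]_U$, $\langle27\ell+9,30\ell+10\rangle$
\item[$L$:] $8\ell+2$, $5\ell+2$; $5\ell$, $3\ell$, $3\ell+2$
\end{itemize}
Triangles: $1+(5\ell+1)+(7\ell+2)=c$.

\medskip\noindent\emph{$\ell$ odd.} Take the $(5\ell+2)$-pair $\{O_4,O_{5\ell+6}\}$; the $2$-triangle $T(3,3;1)$ and the $2$-pair $\{E_{15\ell+4},E_{15\ell+6}\}$; $T(s,s;s+1)$ for $s\in[1,5\ell]\setminus\{3\}$; and $U(s-1,s;s)$ for $s\in[1,7\ell+3]$.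
\begin{itemize}\raggedright
\item[$E$:] $[1,7\ell+3]_U$, $\langle7\ell+4,15\ell+3\rangle$, $(15\ell+4)_\circ$, $(15\ell+5)_\times$, $(15\ell+6)_\circ$, $[15\ell+7,25\ell+6]_T$, $\langle25\ell+7,30\ell+9\rangle$
\item[$O$:] $[1,3]_T$, $4_\circ$, $[5,5\ell+1]_T$, $\langle5\ell+2,5\ell+5\rangle$, $(5\ell+6)_\circ$, $\langle5\ell+7,10\ell+3\rangle$, $(10\ell+4)_\circ$, $\langle10\ell+5,13\ell+3\rangle$, $[13\ell+4,27\ell+9]_U$, $\langle27\ell+10,30\ell+10\rangle$
\item[$L$:] $8\ell$, $5\ell+3$; $4$, $5\ell-3$, $3\ell-1$, $3\ell+1$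
\end{itemize}
Triangles: $1+5\ell+(7\ell+3)=c$.

\subsection{The case $c=12\ell+1$, $\ell\ge1$}

Use $\mathcal D_2$ with $h=15\ell+1$, $g=20\ell+2$. Take the $1$-pair $\{S_3,S_4\}$. Lemma~\ref{lem:five} applies to $S_2$ with $q=4h-1$, $\delta=1$, and now has to produce a zero-set. All triangles and pairs have type $1$.

\medskip\noindent\emph{$\ell$ odd.} Take $\{S_1,E_h,O_1\}$ from Lemma~\ref{lem:D2}; the zero-set $\{S_2,E_{7\ell+4},E_{7\ell+3},E_2,O_2\}$, from $(a,i,j,b)=(7\ell+4,7\ell+3,2,2)$ with $y_1=y_2=y_3=2$; $T(s,s;s+1)$ for $s\in[2,5\ell-1]$; $U(2,1;1)$; and $U(s,s-1;s)$ for $s\in[3,7\ell+2]$.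
\begin{itemize}\raggedright
\item[$E$:] $1_U$, $2_\circ$, $[3,7\ell+2]_U$, $[7\ell+3,7\ell+4]_\circ$, $\langle7\ell+5,15\ell\rangle$, $(15\ell+1)_\circ$, $(15\ell+2)_\times$, $[15\ell+3,20\ell]_T$, $\langle20\ell+1,20\ell+2\rangle$, $[20\ell+3,25\ell]_T$, $\langle25\ell+1,30\ell+1\rangle$
\item[$O$:] $[1,2]_\circ$, $[3,5\ell]_T$, $\langle5\ell+1,13\ell\rangle$, $[13\ell+1,20\ell+1]_U$, $\langle20\ell+2,20\ell+3\rangle$, $[20\ell+4,27\ell+4]_U$, $\langle27\ell+5,30\ell+1\rangle$
\item[$L$:] $8\ell-4$, $2$, $5\ell+1$; $8\ell$, $2$, $3\ell-3$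
\end{itemize}
Triangles: $1+(5\ell-2)+1+7\ell=c-1$.

\medskip\noindent\emph{$\ell$ even.} Take $\{S_1,E_h,O_2\}$ from Lemma~\ref{lem:D2}; the zero-set $\{S_2,E_{15\ell},E_{15\ell+3},E_2,O_3\}$, from $(a,i,j,b)=(15\ell,15\ell+3,-2,-2)$ with $y_1=y_2=y_3=-2$ and $O_{-2}=O_3$; $T(2,2;1)$; $T(s,s;s+1)$ for $s\in[3,5\ell-2]$; $U(2,1;1)$; and $U(s,s-1;s)$ for $s\in[3,7\ell+3]$.
\begin{itemize}\raggedright
\item[$E$:] $1_U$, $2_\circ$, $[3,7\ell+3]_U$, $\langle7\ell+4,15\ell-1\rangle$, $[15\ell,15\ell+1]_\circ$, $(15\ell+2)_\times$, $(15\ell+3)_\circ$, $[15\ell+4,20\ell]_T$, $\langle20\ell+1,20\ell+2\rangle$, $[20\ell+3,25\ell-1]_T$, $\langle25\ell,30\ell+1\rangle$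
\item[$O$:] $1_T$, $[2,3]_\circ$, $[4,5\ell-1]_T$, $\langle5\ell,13\ell-1\rangle$, $[13\ell,20\ell+1]_U$, $\langle20\ell+2,20\ell+3\rangle$, $[20\ell+4,27\ell+5]_U$, $\langle27\ell+6,30\ell+1\rangle$
\item[$L$:] $8\ell-4$, $2$, $5\ell+2$; $8\ell$, $2$, $3\ell-4$
\end{itemize}
Triangles: $1+(5\ell-3)+1+(7\ell+1)=c-1$.

\subsection{The case $c=12\ell$, $\ell\ge1$}

\emph{Decomposition $\mathcal D_3$} ($t=4h+4$, $h\ge1$). Here the family $O$ is placed below the family $E$: $A=10h+8$, $B=6h+5$. Take $E_a$ with $a\in[1,2h]$, $O_b$ with $b\in[1,2h+2]\setminus\{h,h+1,h+2\}$, and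
\[
\begin{gathered}
F_1=(2h-1,\,2h+3,\,4h+2),\qquad F_2=(2h+1,\,10h+8,\,12h+9),\\
W_1=(5h+4,\,7h+7,\,12h+11),\qquad W_2=(5h+6,\,7h+6,\,12h+12),\\
W_3=(5h+5,\,7h+5,\,12h+10).
\end{gathered}
\]
By \eqref{eq:cover} the full ranges $[1,2h]$ and $[1,2h+2]$ cover $[1,4h+3]\setminus\{4h+2\}$, $[4h+4,8h+7]$ and $[8h+8,12h+8]\setminus\{10h+8\}$, and leave $4h+2$, $10h+8$ and $[12h+9,12h+12]$. The three omitted triples release $2h-1$, $2h+1$, $2h+3$, $[5h+4,5h+6]$ and $[7h+5,7h+7]$. These fifteen numbers are the entries of the five special triples.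

Let $h=15\ell-1$, $g=20\ell$. Since $W_2-W_3=(1,1,-2)$, $\{W_2,W_3\}$ is a $1$-pair. The other special triples go into three triangles. The sets $\{W_1,E_1,O_{h+3}\}$ and $\{F_1,O_{2h+2},O_1\}$, where $h+3=15\ell+2$ and $2h+2=30\ell$, are $1$-triangles:
\[
\begin{aligned}
&(7h+7,\,5h+4,\,-12h-11)+(2,\,-10h-9,\,10h+7)+(-7h-8,\,5h+3,\,2h+5)\\
&\qquad=(1,-2,1),\\
&(2h+3,\,-4h-2,\,2h-1)+(4h+3,\,4h+4,\,-8h-7)+(-6h-5,\,-1,\,6h+6)\\
&\qquad=(1,1,-2).
\end{aligned}
\]
The set $\{F_2,O_{10\ell},O_{10\ell+1}\}$ is a $(10\ell+1)$-triangle: with $B=90\ell-1$,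
\[
\begin{aligned}
&(30\ell-1,\,150\ell-2,\,-180\ell+3)+(1-20\ell,\,-80\ell,\,100\ell-1)\\
&\qquad+(-1-20\ell,\,1-80\ell,\,100\ell)=(10\ell+1)(-1,-1,2).
\end{aligned}
\]
Let $\pi$ be the involution exchanging $2\leftrightarrow3$, $4\leftrightarrow5$, and so on.

\medskip\noindent\emph{$\ell$ odd.} Take the $(10\ell+1)$-pair $\{O_{15\ell+3},O_{25\ell+4}\}$; $T(s,s;\pi(s))$ for $s\in[2,7\ell+2]$, an interval preserved by $\pi$ as $7\ell+2$ is odd; and $U(s,s-1;s)$ for $s\in[2,5\ell-3]$.
\begin{itemize}\raggedright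
\item[$E$:] $1_\circ$, $[2,5\ell-3]_U$, $\langle5\ell-2,13\ell-3\rangle$, $[13\ell-2,20\ell-2]_T$, $\langle20\ell-1,20\ell\rangle$, $[20\ell+1,27\ell+1]_T$, $\langle27\ell+2,30\ell-2\rangle$
\item[$O$:] $1_\circ$, $[2,7\ell+2]_T$, $\langle7\ell+3,10\ell-1\rangle$, $[10\ell,10\ell+1]_\circ$, $\langle10\ell+2,15\ell-2\rangle$, $[15\ell-1,15\ell+1]_\times$, $[15\ell+2,15\ell+3]_\circ$, $[15\ell+4,20\ell-1]_U$, $\langle20\ell,20\ell+1\rangle$, $[20\ell+2,25\ell-3]_U$, $\langle25\ell-2,25\ell+3\rangle$, $(25\ell+4)_\circ$, $\langle25\ell+5,30\ell-1\rangle$, $(30\ell)_\circ$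
\item[$L$:] $8\ell$, $2$, $3\ell-3$; $3\ell-3$, $5\ell-3$, $2$, $6$, $5\ell-5$
\end{itemize}
Triangles: $3+(7\ell+1)+(5\ell-4)=c$.

\medskip\noindent\emph{$\ell$ even.} Take the $(10\ell+1)$-pair $\{O_{15\ell-2},O_{25\ell-1}\}$; $T(s,s;\pi(s))$ for $s\in[2,7\ell+1]$; and $U(s,s-1;s)$ for $s\in[2,5\ell-2]$.
\begin{itemize}\raggedright
\item[$E$:] $1_\circ$, $[2,5\ell-2]_U$, $\langle5\ell-1,13\ell-2\rangle$, $[13\ell-1,20\ell-2]_T$, $\langle20\ell-1,20\ell\rangle$, $[20\ell+1,27\ell]_T$, $\langle27\ell+1,30\ell-2\rangle$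
\item[$O$:] $1_\circ$, $[2,7\ell+1]_T$, $\langle7\ell+2,10\ell-1\rangle$, $[10\ell,10\ell+1]_\circ$, $\langle10\ell+2,15\ell-3\rangle$, $(15\ell-2)_\circ$, $[15\ell-1,15\ell+1]_\times$, $(15\ell+2)_\circ$, $[15\ell+3,20\ell-1]_U$, $\langle20\ell,20\ell+1\rangle$, $[20\ell+2,25\ell-2]_U$, $(25\ell-1)_\circ$, $\langle25\ell,30\ell-1\rangle$, $(30\ell)_\circ$
\item[$L$:] $8\ell$, $2$, $3\ell-2$; $3\ell-2$, $5\ell-4$, $2$, $5\ell$
\end{itemize}
Triangles: $3+7\ell+(5\ell-3)=c$.

\subsection{The case $c=12\ell+8$, $\ell\ge0$}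

\emph{Decomposition $\mathcal D_4$} ($t=4h$, $h\ge5$), in two variants. Let $A=6h-1$, $B=10h-4$. Take $E_a$ with $a\in[1,2h-2]\setminus D$, $O_b$ with $b\in[1,2h-1]$, the triples $F_2=(2h,\,4h-1,\,6h-1)$ and $W_1=(5h-1,\,7h-1,\,12h-2)$, and the following:
\[
\begin{array}{c|c|c}
 & \text{variant (i)} & \text{variant (ii)}\\ \hline
D & \{h-3,h-1,h,h+1,h+2\} & \{h-3,h-2,h,h+1,h+3\}\\
F_1 & (2h-2,\,2h+2,\,4h) & (2h-4,\,2h+2,\,4h-2)\\
F_1' & (2h-6,\,2h+4,\,4h-2) & (2h-6,\,2h+6,\,4h)\\
W_2 & (5h-2,\,7h+1,\,12h-1) & (5h+2,\,7h-3,\,12h-1)\\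
W_3 & (5h-3,\,7h,\,12h-3) & (5h+1,\,7h-4,\,12h-3)\\
W_4 & (5h+2,\,7h-2,\,12h) & (5h-2,\,7h+2,\,12h)\\
W_5 & (5h,\,7h-4,\,12h-4) & (5h-4,\,7h,\,12h-4)
\end{array}
\]
The full ranges cover $[1,4h-3]$, $[4h+1,8h-3]\setminus\{6h-1\}$ and $[8h-2,12h-5]$, and leave $4h-2$, $4h-1$, $4h$, $6h-1$ and $[12h-4,12h]$. The omitted $E_d$, $d\in D$, release the numbers $2d$, $A-d$, $A+d$. In variant (i) these are $2h-6$, $2h-2$, $2h$, $2h+2$, $2h+4$; $5h+2$, $5h$, $5h-1$, $5h-2$, $5h-3$; $7h-4$, $7h-2$, $7h-1$, $7h$, $7h+1$. In variant (ii) they are $2h-6$, $2h-4$, $2h$, $2h+2$, $2h+6$; $5h+2$, $5h+1$, $5h-1$, $5h-2$, $5h-4$; $7h-4$, $7h-3$, $7h-1$, $7h$, $7h+2$. The triples $F_1,F_1',F_2$ contain the numbers $2d$ and $4h-2$, $4h-1$, $4h$, $6h-1$; the triples $W_1,\dots,W_5$ contain the numbers $A\pm d$ and $[12h-4,12h]$.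

In both variants $W_2-W_3=(1,1,-2)$ and $W_4-W_5=(2,2,-4)$, while $F_1-F_1'$ is $(4,-2,-2)$ in (i) and $(2,-4,2)$ in (ii). So $\{W_4,W_5\}$ and $\{F_1,F_1'\}$ are $2$-pairs, which we always take; they call for two $2$-triangles. Lemma~\ref{lem:five} applies to $F_2$ with $q=4h-1$, $\delta=(4h-3)-q=-2$. Let $h=15\ell+10$, $g=20\ell+13$.

\medskip\noindent\emph{$\ell$ odd: variant (i).} The set $\{W_1,O_1,E_{h+3}\}$ is a $2$-triangle:
\[
(7h-1,\,5h-1,\,-12h+2)+(1,\,-10h+3,\,10h-4)+(-7h-2,\,5h-4,\,2h+6)=(-2,-2,4).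
\]
Take also the zero-set $\{F_2,E_{h-4},E_{h-2},E_3,O_3\}$, from $(a,i,j,b)=(h-4,h-2,-3,-2)$ with $y_1=y_2=y_3=-2$; the $1$-pair $\{W_2,W_3\}$; the $2$-triangle $T(2,2;4)$; $T(3,3;2)$; $T(s,s;s+1)$ for $s\in[4,5\ell-1]$; $U(2,1;1)$, $U(3,2;2)$; and $U(s,s-1;s)$ for $s\in[4,7\ell+9]$.
\begin{itemize}\raggedright
\item[$E$:] $[1,2]_U$, $3_\circ$, $[4,7\ell+9]_U$, $\langle7\ell+10,15\ell+5\rangle$, $(15\ell+6)_\circ$, $(15\ell+7)_\times$, $(15\ell+8)_\circ$, $[15\ell+9,15\ell+12]_\times$, $(15\ell+13)_\circ$, $[15\ell+14,20\ell+11]_T$, $\langle20\ell+12,20\ell+13\rangle$, $[20\ell+14,25\ell+11]_T$, $\langle25\ell+12,30\ell+18\rangle$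
\item[$O$:] $1_\circ$, $2_T$, $3_\circ$, $[4,5\ell]_T$, $\langle5\ell+1,13\ell+4\rangle$, $[13\ell+5,20\ell+12]_U$, $\langle20\ell+13,20\ell+14\rangle$, $[20\ell+15,27\ell+22]_U$, $\langle27\ell+23,30\ell+19\rangle$
\item[$L$:] $8\ell-4$, $2$, $5\ell+7$; $8\ell+4$, $2$, $3\ell-3$
\end{itemize}
Triangles: $1+(5\ell-2)+2+(7\ell+6)=c-1$.

\medskip\noindent\emph{$\ell\ge2$ even: variant (ii).} The set $\{W_1,O_1,E_{h-1}\}$ is a $2$-triangle:
\[
(7h-1,\,5h-1,\,-12h+2)+(1,\,-10h+3,\,10h-4)+(-7h+2,\,5h,\,2h-2)=(2,2,-4).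
\]
Take also the zero-set $\{F_2,E_{h+2},E_{h+4},E_3,O_3\}$, from $(a,i,j,b)=(h+2,h+4,-3,-2)$ with $y_1=y_2=y_3=-2$; the $1$-pair $\{W_2,W_3\}$; the $2$-triangle $T(2,2;4)$; $T(3,3;2)$; $T(s,s;s+1)$ for $s\in[4,5\ell-2]$; $U(2,1;1)$, $U(3,2;2)$; and $U(s,s-1;s)$ for $s\in[4,7\ell+10]$.
\begin{itemize}\raggedright
\item[$E$:] $[1,2]_U$, $3_\circ$, $[4,7\ell+10]_U$, $\langle7\ell+11,15\ell+6\rangle$, $[15\ell+7,15\ell+8]_\times$, $(15\ell+9)_\circ$, $[15\ell+10,15\ell+11]_\times$, $(15\ell+12)_\circ$, $(15\ell+13)_\times$, $(15\ell+14)_\circ$, $[15\ell+15,20\ell+11]_T$, $\langle20\ell+12,20\ell+13\rangle$, $[20\ell+14,25\ell+10]_T$, $\langle25\ell+11,30\ell+18\rangle$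
\item[$O$:] $1_\circ$, $2_T$, $3_\circ$, $[4,5\ell-1]_T$, $\langle5\ell,13\ell+3\rangle$, $[13\ell+4,20\ell+12]_U$, $\langle20\ell+13,20\ell+14\rangle$, $[20\ell+15,27\ell+23]_U$, $\langle27\ell+24,30\ell+19\rangle$
\item[$L$:] $8\ell-4$, $2$, $5\ell+8$; $8\ell+4$, $2$, $3\ell-4$
\end{itemize}
Triangles: $1+(5\ell-3)+2+(7\ell+7)=c-1$.

\medskip\noindent\emph{$\ell=0$: variant (i).} The lengths $8\ell-4$ and $3\ell-4$ above would be negative, so $c=8$ is done separately. Here $h=10$, $A=59$, $B=96$, $g=13$; the $E$-indices are $[1,6]\cup\{8\}\cup[13,18]$ and the $O$-indices are $[1,19]$. The $2$-triangles are $T(2,0;2)=\{E_{14},E_{13},O_2\}$ and $\{W_3,O_1,E_8\}$, for which $(70,47,-117)+(-1,-96,97)+(-67,51,16)=(2,2,-4)$. The zero-set is $\{F_2,E_2,E_{15},E_{16},O_{17}\}$, from $(a,i,j,b)=(2,-15,16,17)$ with $y_1=y_2=y_3=17$. The $1$-triangles are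
\[
\begin{gathered}
U(1,0;1)=\{O_{14},O_{13},E_1\},\quad U(2,3;3)=\{O_{15},O_{10},E_3\},\quad U(3,4;4)=\{O_{16},O_9,E_4\},\\
U(6,5;5)=\{O_{19},O_8,E_5\},\quad U(5,6;6)=\{O_{18},O_7,E_6\}.
\end{gathered}
\]
The $1$-pairs are $\{W_1,W_2\}$, with $W_1-W_2=(1,-2,1)$, and $\{E_{17},E_{18}\}$, $\{O_3,O_4\}$, $\{O_5,O_6\}$, $\{O_{11},O_{12}\}$. Every index occurs once, and there are $7=c-1$ triangles.

\subsection{The case $c=12\ell+9$, $\ell\ge0$}

\emph{Decomposition $\mathcal D_5$} ($t=4h+1$, $h\ge2$). Let $A=6h+1$, $B=10h$. Take $E_a$ with $a\in[1,2h-1]\setminus\{h-1,h,h+1\}$, $O_b$ with $b\in[1,2h]$, and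
\[
\begin{gathered}
F_1=(2h-2,\,2h+2,\,4h),\qquad F_2=(2h,\,4h+1,\,6h+1),\\
W_1=(5h+2,\,7h,\,12h+2),\quad W_2=(5h+1,\,7h+2,\,12h+3),\quad W_3=(5h,\,7h+1,\,12h+1).
\end{gathered}
\]
The full ranges cover $[1,4h-1]$, $[4h+2,8h]\setminus\{6h+1\}$ and $[8h+1,12h]$, and leave $4h$, $4h+1$, $6h+1$ and $[12h+1,12h+3]$. The three omitted triples release $2h-2$, $2h$, $2h+2$, $[5h,5h+2]$ and $[7h,7h+2]$. These fifteen numbers are the entries of the five special triples.

Let $h=15\ell+11$, $g=20\ell+15$. For both parities of $\ell$ take the $1$-pair $\{W_2,W_3\}$, with $W_2-W_3=(1,1,-2)$; the $1$-triangle $\{F_1,E_{2h-2},E_1\}$, for which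
\[
(2h+2,\,-4h,\,2h-2)+(4h-4,\,4h+3,\,-8h+1)+(-6h,\,-2,\,6h+2)=(-2,1,1);
\]
and the zero-set $\{F_2,E_{h-2},E_{h+2},E_{2h-1},O_{2h}\}$, given by Lemma~\ref{lem:five} with $q=4h+1$, $\delta=(4h-1)-q=-2$, $(a,i,j,b)=(h-2,-h-2,2h-1,2h)$ and $y_1=y_2=y_3=2h$. The indices involved are $h-2=15\ell+9$, $h+2=15\ell+13$, and $2h-2,2h-1,2h=30\ell+20,30\ell+21,30\ell+22$. For $W_1$, the row forms $(5h+2,\,7h,\,-12h-2)$, $(2b-1,\,-(B+b),\,B+1-b)$, $(-(A+a),\,A-a,\,2a)$ of $W_1,O_b,E_a$ add up to
\begin{equation}\label{eq:W1}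
(-h+2b-a,\ \ 3h+1-b-a,\ \ -2h-1-b+2a).
\end{equation}

\medskip\noindent\emph{$\ell$ even.} For $(a,b)=(25\ell+19,10\ell+7)$ the vector \eqref{eq:W1} is $(10\ell+8)(-2,1,1)$. Take the $(10\ell+8)$-triangle $\{W_1,O_{10\ell+7},E_{25\ell+19}\}$ and the $(10\ell+8)$-pair $\{E_{15\ell+8},E_{25\ell+16}\}$; $T(s,s;s-1)$ for $s\in[2,5\ell+1]$; and $U(s-1,s;s)$ for $s\in[2,7\ell+7]$.
\begin{itemize}\raggedright
\item[$E$:] $1_\circ$, $[2,7\ell+7]_U$, $\langle7\ell+8,15\ell+7\rangle$, $[15\ell+8,15\ell+9]_\circ$, $[15\ell+10,15\ell+12]_\times$, $(15\ell+13)_\circ$, $[15\ell+14,20\ell+13]_T$, $\langle20\ell+14,20\ell+15\rangle$, $[20\ell+16,25\ell+15]_T$, $(25\ell+16)_\circ$, $\langle25\ell+17,25\ell+18\rangle$, $(25\ell+19)_\circ$, $\langle25\ell+20,30\ell+19\rangle$, $[30\ell+20,30\ell+21]_\circ$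
\item[$O$:] $[1,5\ell]_T$, $\langle5\ell+1,10\ell+6\rangle$, $(10\ell+7)_\circ$, $\langle10\ell+8,13\ell+7\rangle$, $[13\ell+8,20\ell+13]_U$, $\langle20\ell+14,20\ell+15\rangle$, $[20\ell+16,27\ell+21]_U$, $\langle27\ell+22,30\ell+21\rangle$, $(30\ell+22)_\circ$
\item[$L$:] $8\ell$, $2$, $2$, $5\ell$; $5\ell+6$, $3\ell$, $2$, $3\ell$
\end{itemize}
Triangles: $2+5\ell+(7\ell+6)=c-1$.

\medskip\noindent\emph{$\ell$ odd.} For $(a,b)=(25\ell+20,20\ell+15)$ the vector \eqref{eq:W1} is $(-1,-1,2)$. Take the $1$-triangle $\{W_1,O_{20\ell+15},E_{25\ell+20}\}$; $T(s,s;\pi(s))$ for $s\in[1,5\ell+1]$, where $\pi$ exchanges $1\leftrightarrow2,\dots,5\ell\leftrightarrow5\ell+1$; and $U(s,s;s+1)$ for $s\in[1,7\ell+5]$.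
\begin{itemize}\raggedright
\item[$E$:] $1_\circ$, $[2,7\ell+6]_U$, $\langle7\ell+7,15\ell+8\rangle$, $(15\ell+9)_\circ$, $[15\ell+10,15\ell+12]_\times$, $(15\ell+13)_\circ$, $[15\ell+14,25\ell+15]_T$, $\langle25\ell+16,25\ell+19\rangle$, $(25\ell+20)_\circ$, $\langle25\ell+21,30\ell+19\rangle$, $[30\ell+20,30\ell+21]_\circ$
\item[$O$:] $[1,5\ell+1]_T$, $\langle5\ell+2,13\ell+9\rangle$, $[13\ell+10,20\ell+14]_U$, $(20\ell+15)_\circ$, $[20\ell+16,27\ell+20]_U$, $\langle27\ell+21,30\ell+21\rangle$, $(30\ell+22)_\circ$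
\item[$L$:] $8\ell+2$, $4$, $5\ell-1$; $8\ell+8$, $3\ell+1$
\end{itemize}
Triangles: $2+(5\ell+1)+(7\ell+5)=c-1$.

\subsection{The case $c=12\ell+5$, $\ell\ge0$}

\emph{Decomposition $\mathcal D_6$} ($t=4h+5$, $h\ge2$). Let $A=10h+9$, $B=6h+6$. Take $E_a$ with $a\in[1,2h]$, $O_b$ with $b\in[1,2h+2]\setminus\{h-1,h,h+1,h+2,h+4\}$, and
\[
\begin{aligned}
F_1&=(2h-1,\,2h+3,\,4h+2), & W_2&=(5h+8,\,7h+6,\,12h+14),\\
F_1'&=(2h-3,\,2h+7,\,4h+4), & W_3&=(5h+7,\,7h+5,\,12h+12),\\
F_2&=(2h+1,\,10h+9,\,12h+10), & W_4&=(5h+5,\,7h+10,\,12h+15),\\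
W_1&=(5h+6,\,7h+7,\,12h+13), & W_5&=(5h+3,\,7h+8,\,12h+11).
\end{aligned}
\]
The full ranges cover $[1,4h+3]\setminus\{4h+2\}$, $[4h+5,8h+8]$ and $[8h+9,12h+9]\setminus\{10h+9\}$, and leave $4h+2$, $4h+4$, $10h+9$ and $[12h+10,12h+15]$. The five omitted triples release $2h-3$, $2h-1$, $2h+1$, $2h+3$, $2h+7$; $5h+3$ and $[5h+5,5h+8]$; $[7h+5,7h+8]$ and $7h+10$. These twenty-four numbers are the entries of the eight special triples.

Let $h=15\ell+5$, $g=20\ell+8$, and first let $\ell\ge1$. We have $W_2-W_3=(1,1,-2)$, $W_4-W_5=(2,2,-4)$ and $F_1-F_1'=(2,-4,2)$. Take the $1$-pair $\{W_2,W_3\}$, the $2$-pairs $\{W_4,W_5\}$ and $\{F_1,F_1'\}$, and the $1$-triangle $\{W_1,F_2,O_{h+3}\}$, where $h+3=15\ell+8$: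
\[
\begin{aligned}
&(5h+6,\,7h+7,\,-12h-13)+(2h+1,\,-12h-10,\,10h+9)\\
&\qquad+(-7h-9,\,5h+4,\,2h+5)=(-2,1,1).
\end{aligned}
\]

\medskip\noindent\emph{$\ell$ odd.} Take $T(2,2;3)$; the $2$-triangles $T(3,3;1)$ and $T(4,4;2)$; $T(s,s;s-1)$ for $s\in[5,7\ell+6]$; and $U(s,s-1;s)$ for $s\in[1,5\ell-1]$.
\begin{itemize}\raggedright
\item[$E$:] $[1,5\ell-1]_U$, $\langle5\ell,13\ell+1\rangle$, $[13\ell+2,20\ell+6]_T$, $\langle20\ell+7,20\ell+8\rangle$, $[20\ell+9,27\ell+13]_T$, $\langle27\ell+14,30\ell+10\rangle$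
\item[$O$:] $[1,7\ell+5]_T$, $\langle7\ell+6,15\ell+3\rangle$, $[15\ell+4,15\ell+7]_\times$, $(15\ell+8)_\circ$, $(15\ell+9)_\times$, $[15\ell+10,25\ell+7]_U$, $\langle25\ell+8,30\ell+12\rangle$
\item[$L$:] $8\ell+2$, $2$, $3\ell-3$; $8\ell-2$, $5\ell+5$
\end{itemize}
Triangles: $1+(7\ell+5)+(5\ell-1)=c$.

\medskip\noindent\emph{$\ell\ge2$ even.} Take $T(s,s;\pi(s))$ for $s\in[2,7\ell+7]$, where $\pi(s)=s-1$ for $s\ge12$ and
\[
\begin{array}{c|cccccccccc}
s&2&3&4&5&6&7&8&9&10&11\\ \hline
\pi(s)&3&2&5&4&7&6&1&10&8&9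
\end{array}
\]
The values of $\pi$ fill $[1,7\ell+6]$. The triangle with $s=8$ has type $7$, those with $s=10,11$ have type $2$, and all others have type $1$. Take also the $7$-pair $\{O_{15\ell+3},O_{15\ell+10}\}$, which bridges the gap in the $O$-indices, and $U(s,s-1;s)$ for $s\in[1,5\ell-2]$.
\begin{itemize}\raggedright
\item[$E$:] $[1,5\ell-2]_U$, $\langle5\ell-1,13\ell\rangle$, $[13\ell+1,20\ell+6]_T$, $\langle20\ell+7,20\ell+8\rangle$, $[20\ell+9,27\ell+14]_T$, $\langle27\ell+15,30\ell+10\rangle$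
\item[$O$:] $[1,7\ell+6]_T$, $\langle7\ell+7,15\ell+2\rangle$, $(15\ell+3)_\circ$, $[15\ell+4,15\ell+7]_\times$, $(15\ell+8)_\circ$, $(15\ell+9)_\times$, $(15\ell+10)_\circ$, $[15\ell+11,25\ell+6]_U$, $\langle25\ell+7,30\ell+12\rangle$
\item[$L$:] $8\ell+2$, $2$, $3\ell-4$; $8\ell-4$, $5\ell+6$
\end{itemize}
Triangles: $1+(7\ell+6)+(5\ell-2)=c$.

\medskip\noindent\emph{$\ell=0$.} Again two of the lengths would be negative, and we give the arrays for $c=5$ directly:
\[
\begin{pmatrix}33&41&-74\\11&-70&59\\-46&27&19\\9&-22&13\\-7&24&-17\end{pmatrix}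
\begin{pmatrix}42&31&-73\\-2&-58&60\\-44&29&15\\75&-30&-45\\-71&28&43\end{pmatrix}
\begin{pmatrix}40&32&-72\\4&-61&57\\-39&34&5\\49&-69&20\\-54&64&-10\end{pmatrix}
\]
\[
\begin{pmatrix}18&50&-68\\-52&-14&66\\36&-37&1\\21&26&-47\\-23&-25&48\end{pmatrix}
\begin{pmatrix}16&51&-67\\-53&-12&65\\35&-38&3\\8&55&-63\\-6&-56&62\end{pmatrix}
\]
All column sums are $0$. The rows are row forms of the triples of $\mathcal D_6$ with $h=5$, $A=59$, $B=36$, whose $E$-indices are $[1,10]$ and whose $O$-indices are $1,2,3,8,10,11,12$. Read from top to bottom they are $W_2,F_2,O_{10},F_1,F_1'$; $W_1,E_1,O_8,W_4,W_5$; $W_3,E_2,O_3,E_{10},E_5$; $E_9,E_7,O_1,O_{11},O_{12}$; $E_8,E_6,O_2,E_4,E_3$. Each triple occurs once, so the absolute values are $1,\dots,75$.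

\subsection{Conclusion for $m=5$}

\begin{proposition}\label{prop:five}
An $\mathrm{IHS}(5,3;c)$ exists for every $c\ge4$ with $c\equiv0,1\pmod4$.
\end{proposition}

\begin{proof}
Such a $c$ is congruent to $0,1,4,5,8$ or $9$ modulo $12$ and falls under one of the six cases, with $\ell$ in the stated range. For $c=5$ the arrays are displayed. In every other case all triples are used once, the number of triangles is $c-z$, and each triangle of type $k>1$ was listed together with a pair of type $k$, these being all the pairs of type greater than $1$. Lemma~\ref{lem:count} applies.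
\end{proof}

\section{Proofs of the theorems}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:odd}]
If $c=1$, then $m\equiv1\pmod4$, so $3m\equiv3\pmod 4$ and Theorem~\ref{thm:abd} applies. Let $c\ge2$. For $m\ge7$ use Proposition~\ref{prop:seven}. For $m=5$ the hypothesis says $c\equiv0,1\pmod4$, so $c\ge4$, and Proposition~\ref{prop:five} applies.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:all}]
The condition is necessary by Lemma~\ref{lem:nec}. Suppose that it holds. For odd $m$ use Theorem~\ref{thm:odd}. Let $m$ be even, so that $mc\equiv0\pmod4$.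

An $\mathrm{IHS}(4,3;c')$ exists for every $c'\ge1$: by Theorem~\ref{thm:abd} for $c'=1$, as $4\cdot3\equiv0\pmod4$, and by Proposition~\ref{prop:46} for $c'\ge2$. If $m\equiv0\pmod4$, apply Lemma~\ref{lem:stack} with $k=m/4$ to an $\mathrm{IHS}(4,3;mc/4)$.

If $m\equiv2\pmod4$, then $c$ is even. For $m=6$ use Proposition~\ref{prop:46}. For $m\ge10$ the number $m'=m/2\ge5$ is odd and $m'\cdot2c\equiv0\pmod4$, so Theorem~\ref{thm:odd} gives an $\mathrm{IHS}(m',3;2c)$; apply Lemma~\ref{lem:stack} with $k=2$. (For $m=6$ this halving would lead to $m'=3$, which is why six rows were treated directly.)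
\end{proof}

\begin{thebibliography}{9}

\bibitem{ABD}
D.~S. Archdeacon, T.~Boothby, J.~H. Dinitz,
\emph{Tight Heffter arrays exist for all possible values},
J. Combin. Des. 25 (2017).

\bibitem{MP}
Fiorenza Morini and Marco Antonio Pellegrini,
\emph{An update on the existence of integer Heffter arrays},
arXiv:2510.08302 (2025).

\end{thebibliography}
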